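# Hypercomplex structures on compact Kähler manifolds are hyperkähler

## 1. Theorem A and its vocabulary

**Theorem A.** Let $(M,I,J,K)$ be a compact hypercomplex manifold such that $(M,I)$ admits a Kähler metric. Then the Obata connection preserves a quaternionic Hermitian metric; that is, $(M,I,J,K)$ is hyperkähler.

Let us unpack the words.

**Definition (hypercomplex manifold, Obata connection).** A hypercomplex manifold is a manifold $M$ with an action of the quaternion algebra $\mathbb H$ on $TM$ such that $I,J,K$ (with $K=IJ$) are integrable complex structures. By Obata's theorem there is then a unique torsion-free connection $\nabla$ with $\nabla I=\nabla J=\nabla K=0$, the Obata connection.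

**Definition (quaternionic Hermitian, hyperkähler, exotic).** A Riemannian metric $g$ is quaternionic Hermitian if $g(Ix,Iy)=g(Jx,Jy)=g(Kx,Ky)=g(x,y)$. If $\nabla$ preserves such a $g$, then $(M,I,J,K,g)$ is hyperkähler. We say that the holonomy of $\nabla$ is unitarian if some quaternionic Hermitian metric is $\nabla$-parallel. If $(M,I)$ is compact, Kähler and holomorphically symplectic, a hypercomplex structure $(M,I,J,K)$ on it is called exotic when its Obata holonomy is not unitarian.

Quaternionic Hermitian metrics always exist: average any metric over $\{\pm1,\pm I,\pm J,\pm K\}$. The question is whether one of them is parallel. The Kähler metric in the hypothesis knows about $I$ only and need have nothing to do with $J$. The statement that exotic structures do not exist is posed as a conjecture in Misha Verbitsky, "Hypercomplex structures on Kaehler manifolds", arXiv:math/0406390 (2004). Theorem A says that the conjecture is true.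

**Example 1 (flat model).** Let $\mathbb H$ act on $\mathbb H^n=\mathbb R^{4n}$ by left multiplication. The flat connection is torsion-free and preserves $I,J,K$, so it is the Obata connection, and the Euclidean metric is parallel. For $n=1$ choose complex coordinates $z^1,z^2$ for $I$ with $J\bar e_1=e_2$, $J\bar e_2=-e_1$, where $e_k=\partial/\partial z^k$. We return to this model below.

**Example 2 (the Kähler hypothesis matters).** Let $M=(\mathbb H\setminus0)/\langle x\mapsto2x\rangle$. Scaling commutes with the left action of $\mathbb H$, so $M$ is compact hypercomplex, and its Obata connection is the flat one coming from $\mathbb H$. The holonomy contains a scaling by a factor $\ne1$, so no metric is parallel. There is no contradiction: $M$ is diffeomorphic to $S^1\times S^3$, $b_1(M)=1$ is odd, and $M$ is not Kähler.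

## 2. Conventions and the published results that are used

Assume $M$ connected (otherwise argue on each component), $\dim_{\mathbb R}M=4n$. Tensors are extended complex-multilinearly to $TM\otimes\mathbb C$. Types, $T^{1,0}$ and $T^{0,1}$ refer to $I$. Since $J$ anticommutes with $I$, it exchanges $T^{1,0}$ and $T^{0,1}$. Put
$$\varphi:=J|_{T^{0,1}}:T^{0,1}\to T^{1,0},\qquad jx:=\overline{Jx}=J\bar x\quad(x\in T^{1,0}).$$
Then $j$ is antilinear on $T^{1,0}$ and $j^2=-1$. For $\eta\in A^{p,0}$ define a $(0,p)$-form $J\eta$ and a $(p,0)$-form $R\eta$ by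
$$(J\eta)(\bar x_1,\dots,\bar x_p)=\eta(J\bar x_1,\dots,J\bar x_p),\qquad R\eta=\overline{J\eta},\qquad (R\eta)(x_1,\dots,x_p)=\overline{\eta(jx_1,\dots,jx_p)}.$$
Both operations are multiplicative, $R$ is antilinear, and $R^2=(-1)^p$ on $A^{p,0}$. Since $\nabla$ is real and $\nabla J=0$,
$$\nabla_Z(R\eta)=R(\nabla_{\bar Z}\eta).\tag{1}$$

Let $i_\varphi$ be the derivation $(i_\varphi\eta)(x_1,\dots)=\sum_k\eta(\dots,\varphi x_k,\dots)$, with $\varphi:=0$ on $T^{1,0}$. It maps $A^{p,q}$ to $A^{p-1,q+1}$. As $\varphi^2=0$, $\exp(i_\varphi)$ is the pullback of forms by $\exp\varphi=1+\varphi$. For $\eta\in A^{p,0}$, evaluating on vectors of $T^{0,1}$ picks out the $(0,p)$-part, hence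
$$J\eta=\tfrac1{p!}\,i_\varphi^p\eta\qquad(\eta\in A^{p,0}).\tag{2}$$

In Example 1 with $n=1$: $j(ae_1+be_2)=-\bar be_1+\bar ae_2$, $Jdz^1=-d\bar z^2$, $Jdz^2=d\bar z^1$. With $\alpha=dz^1\wedge dz^2$ we get $J\alpha=\bar\alpha$, so $R\alpha=\alpha$, and $\alpha(x,jx)=|a|^2+|b|^2$ for $x=ae_1+be_2$. Also $i_\varphi\alpha=dz^1\wedge d\bar z^1+dz^2\wedge d\bar z^2$.

The following results are quoted.

- **(F1)** Calabi–Yau: on a compact holomorphically symplectic manifold, every Kähler class contains the Kähler form of a unique hyperkähler metric. More generally, Yau's theorem: when $c_1=0$, each Kähler class contains a unique Ricci-flat Kähler metric.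
- **(F2)** Hodge theory; Kodaira–Spencer theory: small deformations of a compact Kähler manifold are Kähler, and Green operators depend smoothly on parameters as long as the harmonic spaces have constant dimension.
- **(F3)** If $(M,I,J,K)$ is compact hypercomplex and $(M,I)$ is Kähler, then $(M,I)$ is holomorphically symplectic.
- **(F4)** Beauville–Bogomolov decomposition (Beauville, J. Diff. Geom. 18, 1983). A compact Kähler manifold with $c_1=0$ in $H^2(\cdot,\mathbb R)$ has a finite étale cover $T\times\prod V_k\times\prod X_i$. Here $T$ is a torus; the $X_i$ are *irreducible hyperkähler*, that is, simply connected with $H^0(\Omega^2)=\mathbb C\alpha_i$, $\alpha_i$ symplectic; the $V_k$ are simply connected of dimension $\ge3$ with $H^0(V_k,\Omega^p)=0$ for $0<p<\dim V_k$. In metric form, for a Ricci-flat Kähler metric, a finite cover is isometric to a product of a flat torus and compact simply connected manifolds with irreducible holonomy. (A K3 surface is an irreducible hyperkähler manifold of complex dimension 2.)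
- **(F5)** Beauville–Bogomolov form. Let $X$ be irreducible hyperkähler, $\dim_{\mathbb C}X=2d$, $\int\alpha^d\bar\alpha^d=1$. There is a nondegenerate form $q$ on $H^2(X,\mathbb R)$, a positive multiple of a rational form, with $q(\alpha,\alpha)=0$, $q(\alpha,\bar\alpha)\neq0$, $H^{1,1}\perp H^{2,0}\oplus H^{0,2}$. On $H^{1,1}(X,\mathbb R)$ it has signature $(1,h^{1,1}-1)$ and equals $q(a,b)=\frac d2\int ab(\alpha\bar\alpha)^{d-1}$. Kähler classes have $q>0$. (For a K3 surface, $d=1$ and $q$ on $H^{1,1}$ is half the intersection form.)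
- **(F6)** Boucksom (C. R. Acad. Sci. Paris 333, 2001) and Huybrechts (Math. Ann. 326, 2003, Prop. 3.2). Let $C_+$ be the component of $\{q>0\}\subset H^{1,1}(X,\mathbb R)$ containing the Kähler classes. Then $\eta\in C_+$ is Kähler if and only if $\int_C\eta>0$ for all rational curves $C\subset X$.

## 3. $J$ as a $\bar\partial$-closed tensor, and a maximum principle

**Lemma 1.** On $\Lambda^{p,0}$ and on $T^{1,0}$ we have $\nabla^{0,1}=\bar\partial$. The tensor $\varphi\in A^{0,1}(T^{1,0})$ is $\bar\partial$-closed, and $[\bar\partial,i_\varphi]=0$. In particular $J\eta$ is $\bar\partial$-closed for every holomorphic $p$-form $\eta$.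

*Proof.* As $\nabla$ is torsion-free, $d\eta$ is the alternation of $\nabla\eta$. As $\nabla I=0$, each $\nabla_Z\eta$ is again of type $(p,0)$. So $(\bar\partial\eta)(\bar z,x_1,\dots,x_p)=(\nabla_{\bar z}\eta)(x_1,\dots,x_p)$, the other terms having $\bar z$ in a slot of a $(p,0)$-form. Dualize to get the claim on $T^{1,0}$. Hence, again by torsion-freeness,
$$(\bar\partial\varphi)(\bar x,\bar y)=(\nabla_{\bar x}\varphi)\bar y-(\nabla_{\bar y}\varphi)\bar x=0 .$$
The commutator $[\bar\partial,i_\varphi]$ is a derivation, so it is enough to test it on functions, $d\bar z^k$ and $dz^k$. On $f$: $i_\varphi f=0$, and $i_\varphi\bar\partial f=\bar\partial f\circ\varphi=0$ because $\varphi$ takes values in $T^{1,0}$. On $d\bar z^k$ both terms vanish. On $dz^k$ the result is $\bar\partial(dz^k\circ\varphi)$, a component of $\bar\partial\varphi=0$. The last claim follows from (2). $\square$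

So $i_\varphi$ acts on Dolbeault cohomology as a derivation $H^{p,q}\to H^{p-1,q+1}$. It depends only on the class $[\varphi]\in H^1(M,T_M)$: for a smooth section $v$ of $T^{1,0}$, the derivation $\bar\partial\iota_v+\iota_v\bar\partial$ kills $f$ and $d\bar z^k$ and sends $dz^k$ to $\bar\partial v^k$, so it equals $i_{\bar\partial v}$. We write $\phi\cup\eta$ for the action of a class $\phi\in H^1(M,T_M)$.

**Lemma 2.** The curvature of $\nabla$, as a 2-form, is invariant under $I$ and under $J$.

*Proof.* On $T^{1,0}$ the $(0,2)$-part is $\bar\partial^2=0$; by conjugation the $(2,0)$-part vanishes on $T^{0,1}$. The curvature commutes with $J$, which exchanges $T^{1,0}$ and $T^{0,1}$, so both parts vanish on $TM\otimes\mathbb C$. The curvature is thus of type $(1,1)$ for $I$, i.e. $I$-invariant. The same argument with the roles of $I$ and $J$ exchanged gives $J$-invariance. $\square$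

**Lemma 3.** Let $M$ be compact connected hypercomplex, $g$ quaternionic Hermitian, $H_f=\nabla df$. If $\operatorname{tr}_gH_f=0$, then $f$ is constant. For a basis $e_k$ of $T^{1,0}$ that is unitary for $g(x,\bar y)$,
$$\operatorname{tr}_gH_f=2\sum_kH_f(e_k,\bar e_k)=2\sum_kH_f(je_k,\overline{je_k}).$$

*Proof.* $H_f$ is symmetric since $\nabla$ is torsion-free. The operator $f\mapsto\operatorname{tr}_gH_f$ is real, second-order elliptic, without zero-order term. The strong maximum principle, applied to real and imaginary parts, gives the first claim. If $e_k=\frac1{\sqrt2}(u_k-iIu_k)$ with $u_k,Iu_k$ orthonormal, then $H_f(e_k,\bar e_k)=\frac12(H_f(u_k,u_k)+H_f(Iu_k,Iu_k))$. Finally $je_k$ is unitary too, since $\overline{jy}=Jy$ and $g(jx,\overline{jy})=g(J\bar x,Jy)=g(\bar x,y)=\overline{g(x,\bar y)}$. $\square$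

**Lemma 4 (holomorphic 1-forms).** Let $(M,I)$ be compact Kähler. If $v$ is a holomorphic 1-form, so is $Rv$.

*Proof.* By Lemma 1 and Hodge theory $Jv=\bar w+\bar\partial f$ with $w$ holomorphic, so $Rv=w+\partial\bar f$. Apply $R$ and use $R^2=-1$: the form $\gamma:=R\partial\bar f$ equals $-v-Rw$. It is $\partial$-closed, because $dv=0$ and $\partial(Rw)=\overline{\bar\partial(Jw)}=0$. For $x\in T^{1,0}$, $\gamma(x)=\overline{\partial\bar f(jx)}=df(Jx)$. Since $\nabla J=0$, for $x,y\in T^{1,0}$
$$0=\partial\gamma(x,y)=H_f(x,Jy)-H_f(y,Jx).$$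
Put $y=jx=J\bar x$. Then $Jy=-\bar x$ and $Jx=\overline{jx}$, so $H_f(x,\bar x)+H_f(jx,\overline{jx})=0$. Summing over a unitary basis, $\operatorname{tr}_gH_f=0$. So $f$ is constant and $Rv=w$. $\square$

**Lemma 5 (volume forms).** Let $N$ be a compact simply connected hypercomplex manifold and $\Theta$ a holomorphic volume form on $(N,I)$. Then $J\Theta=F\bar\Theta$ with $F$ constant, $|F|=1$.

*Proof.* Define $F$ by $J\Theta=F\bar\Theta$. Then $R\Theta=\bar F\Theta$, and $R^2=1$ in even degree gives $|F|=1$. As $N$ is simply connected, $\bar F=e^{i\psi}$ with $\psi$ real. By Lemma 1, $\nabla\Theta=\xi\otimes\Theta$ with $\xi\in A^{1,0}$. Formula (1) reads $Z(\bar F)+\bar F\xi(Z)=\overline{\xi(\bar Z)}\,\bar F$, i.e. $i\,d\psi=\bar\xi-\xi$, so $\xi=-i\partial\psi$. The curvature of $\nabla$ on $\Lambda^{\mathrm{top}}(T^{1,0})^*$ is $d\xi=i\partial\bar\partial\psi$, and $(\partial\bar\partial\psi)(x,\bar x)=H_\psi(x,\bar x)$. By Lemma 2 this 2-form is $J$-invariant: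
$$d\xi(x,\bar x)=d\xi(Jx,J\bar x)=d\xi(\overline{jx},jx)=-d\xi(jx,\overline{jx}).$$
So $H_\psi(jx,\overline{jx})=-H_\psi(x,\bar x)$. Summing over a unitary basis and comparing with Lemma 3, $\operatorname{tr}_gH_\psi=0$, and $\psi$ is constant. $\square$

## 4. Tori and K3 surfaces by hand, and the trouble in degree two

**Tori.** Let $(M,I)$ be a complex torus with coordinate differentials $dz^k$. By Lemma 4 each $Jdz^k$ is a constant combination of the $d\bar z^l$, so $J$ has constant coefficients. The flat connection preserves $I,J,K$, so it is $\nabla$. Averaging a constant inner product over $\{\pm1,\pm I,\pm J,\pm K\}$ gives a parallel quaternionic Hermitian metric. Theorem A holds.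

**K3 surfaces.** Let $n=1$, $M$ simply connected, $\alpha$ a holomorphic area form. By Lemma 5, $R\alpha=\bar F\alpha$ with $\bar F$ constant of modulus 1. Replacing $\alpha$ by $e^{is}\alpha$ replaces $\bar F$ by $e^{-2is}\bar F$, so we may assume $R\alpha=\alpha$. By Lemma 1, $\nabla_{\bar Z}\alpha=0$, and then $\nabla_Z\alpha=\nabla_Z(R\alpha)=R(\nabla_{\bar Z}\alpha)=0$ by (1). So $\alpha$ is parallel. Look at $\alpha(x,jx)$. It is real, since $R\alpha=\alpha$ gives $\overline{\alpha(x,jx)}=\alpha(jx,j^2x)=\alpha(x,jx)$. It is nonzero for $x\neq0$: if $jx=cx$, then $j^2x=|c|^2x\ne-x$, so $x,jx$ span the plane $T^{1,0}_p$. By connectedness it has one sign, positive after replacing $\alpha$ by $-\alpha$. So $\alpha(x,J\bar y)$ is a positive Hermitian form, and it is parallel. Section 11 checks, for all $n$, that it gives a quaternionic Hermitian metric.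

**The same attempt for $n\ge2$.** Let $(M,I)=X$ be irreducible with symplectic form $\alpha$. The plan is to prove $R\alpha=\alpha$ for a suitable phase and to use $\alpha(x,J\bar y)$ again. Two things break. First, Lemma 1 gives $J\alpha=r\bar\alpha+\bar\partial b$ with $r$ constant, but now $b$ is a $(0,1)$-form. In Lemmas 4 and 5 the defect was one scalar function, which the maximum principle kills. In degree $2<2n$ the defect is not a function, and the argument does not apply. Second, even with $R\alpha=\alpha$ the form $\alpha(x,jy)$ can be indefinite. On a flat torus $\mathbb H^2/\Lambda$ with the area forms $\alpha_1,\alpha_2$ of the two quaternionic coordinates, normalized as in Example 1, $\alpha=\alpha_1-\alpha_2$ satisfies $R\alpha=\alpha$ and is parallel, yet $\alpha(x,jx)=|x_1|^2-|x_2|^2$.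

## 5. A class $\vartheta$ extracted from $J$

If Theorem A is true, what must the Kähler class of the metric be? Suppose $(X,I,J,K,g)$ is hyperkähler, $(X,I)$ irreducible, $\omega=g(I\cdot,\cdot)$. The form $g(Jx,y)$ on $T^{1,0}$ is antisymmetric and parallel, hence holomorphic. Choose the phase of $\alpha$ so that it equals $t\alpha$ with $t>0$. Then for $x,y\in T^{1,0}$
$$(i_\varphi\alpha)(x,\bar y)=\alpha(x,J\bar y)=t^{-1}g(Jx,J\bar y)=t^{-1}g(x,\bar y),\qquad\text{i.e.}\qquad i_\varphi\alpha=-it^{-1}\omega,\tag{3}$$
because $\omega(x,\bar y)=g(Ix,\bar y)=i\,g(x,\bar y)$. So $i\,[\varphi]\cup\alpha=t^{-1}[\omega]$: up to scale, the Kähler class is read off from $[\varphi]$ and $\alpha$. (In Example 1, $i\,i_\varphi\alpha=i\sum dz^k\wedge d\bar z^k$.)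

The right-hand recipe makes sense without any metric. For an arbitrary hypercomplex $J$ we define $\vartheta=i\,[\varphi]\cup\alpha\in H^{1,1}$, and the strategy is as follows. Show that for the right phase of $\alpha$ the class $\vartheta$ is real with $q(\vartheta,\vartheta)>0$, and that it is a limit of Kähler classes. Take Calabi–Yau metrics with parallel structures $J_0$ in Kähler classes near $\vartheta$. Compare $J_0$ with the given $J$ through an integral inequality that is sharp only for $J=J_0$.

One would like $\vartheta$ itself to be Kähler. By (F6) this is a question about degrees on curves, and for a fixed $I$ nothing so far controls $\int_C\vartheta$. After moving $I$ to a generic member of the twistor family we shall find $\int_C\vartheta=0$ for every curve. This is good enough for a limit of Kähler classes, but it makes $\vartheta$ Kähler only if there are no curves at all, which we do not know. Hence the limit argument in Section 10.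

## 6. A generic complex structure in the twistor sphere, and a product cover

**Step 1. The twistor family and the choice of $I$.** The purpose is to replace $I$ by a structure on which every integral $(1,1)$-class stays $(1,1)$ nearby.

For $L=aI+bJ+cK$ with $a^2+b^2+c^2=1$, $L\neq-I$, put $\lambda=\frac{i(b+ic)}{1+a}$. For $\bar v\in T^{0,1}$ we have $L\bar v=-ia\bar v+(b+ic)J\bar v$ and $LJ\bar v=iaJ\bar v+(-b+ic)\bar v$, since $KJ=-I$. So
$$L(\bar v+\lambda J\bar v)=\big(-ia+\lambda(-b+ic)\big)\bar v+\big(b+ic+ia\lambda\big)J\bar v=-i(\bar v+\lambda J\bar v),$$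
using $\lambda(-b+ic)=-i\frac{b^2+c^2}{1+a}=-i(1-a)$ and $-i\lambda(1+a)=b+ic$. Hence $T^{0,1}_L=\{\bar v+\lambda\varphi\bar v\}$. The map $L\mapsto\lambda$ is a diffeomorphism $S^2\setminus\{-I\}\to\mathbb C$ (stereographic projection); write $L=I_\lambda$. Being parallel for a torsion-free connection, $I_\lambda$ is integrable. On $M\times\mathbb C_\lambda$ the distribution spanned by $\partial_{\bar\lambda}$ and the fields $\bar v+\lambda\varphi\bar v$ ($\bar v$ a section of $T^{0,1}$ independent of $\lambda$) is involutive: brackets of the latter lie in $T^{0,1}_{I_\lambda}$, and $\partial_{\bar\lambda}$ commutes with them because they are holomorphic in $\lambda$. So $(M,I_\lambda)$ is a holomorphic family over $\mathbb C_\lambda$.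

By (F2) choose a disc $\Delta\ni0$ over which all $(M,I_\lambda)$ are Kähler. Let $M'\to M$ be a finite connected cover and $\delta\in H^2(M',\mathbb Z)$. The Hodge numbers of $(M',I_\lambda)$ are constant on $\Delta$, so $R^2\pi_*\mathcal O$ is locally free with fibres $H^2((M',I_\lambda),\mathcal O)$, and $\delta$ induces a holomorphic section of it. Since $\delta$ is real, it is of type $(1,1)$ for $I_\lambda$ exactly where this section vanishes. So that set of $\lambda$ is $\Delta$ or countable. As $\pi_1(M)$ is finitely generated, there are countably many pairs $(M',\delta)$. Hence some $\lambda_0\in\Delta$ avoids all the countable sets: for all $M'$, every integral $\delta$ of type $(1,1)$ for $I_{\lambda_0}$ is of type $(1,1)$ for all $\lambda\in\Delta$.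

Choose a quaternionic triple $(I',J',K')$ in the span of $I,J,K$ with $I'=I_{\lambda_0}$. The $\mathbb H$-action, $\nabla$ and the notion of quaternionic Hermitian metric do not change, and $(M,I')$ is Kähler. So we rename the triple $(I,J,K)$, let $\varphi$ be the new $\varphi$ and $\mu$ the new coordinate, $T^{0,1}_\mu=\{\bar v+\mu\varphi\bar v\}$. For small $\mu$ the structure $I_\mu$ belongs to the old disc $\Delta$.

**Step 2. Property (G).** The purpose is to turn genericity into a statement about $[\varphi]$:

> **(G)** For every finite cover $M'$ of $M$ and every integral class $\delta$ of type $(1,1)$ on $(M',I)$: $[\varphi]\cup\delta=0$ in $H^2(M',\mathcal O)$.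

Let $a$ be a closed real $(1,1)$-form representing $\delta$. For small real $\mu$ the class $\delta$ is of type $(1,1)$ on $(M',I_\mu)$, so the $(0,2)_\mu$-part $a_\mu$ of $a$ is $\bar\partial_\mu$-exact. Take a smooth family of Hermitian metrics for the $I_\mu$. Since $h^{0,2}$ is constant, the Green operators $G_\mu$ on $(0,2)_\mu$-forms are smooth in $\mu$. So $a_\mu=\bar\partial_\mu b_\mu$ with $b_\mu=\bar\partial_\mu^*G_\mu a_\mu$ smooth in $\mu$, and $b_0=0$ because $a_0=0$. Identify $\Lambda^{0,q}_\mu$ with $\Lambda^{0,q}$ through $\bar v\mapsto\bar v+\mu\varphi\bar v$. Then $\bar\partial_\mu$ becomes a smooth family $D_\mu$ of differential operators with $D_0=\bar\partial$, and $a_\mu$ becomes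
$$(\bar v,\bar w)\mapsto a(\bar v+\mu\varphi\bar v,\bar w+\mu\varphi\bar w)=\mu\,(i_\varphi a)(\bar v,\bar w),$$
as $a$ has type $(1,1)$. Differentiating $a_\mu=D_\mu b_\mu$ at $\mu=0$ and using $b_0=0$ gives $i_\varphi a=\bar\partial(b_0')$. This is (G).

**Step 3. Passing to a product.** The purpose is to make the cohomology computable factor by factor.

By (F3) $(M,I)$ is holomorphically symplectic, so $c_1=0$, and (F4) gives a finite connected cover $T\times\prod V_k\times\prod X_i$. Holomorphic 1-forms vanish on the $V_k$ and $X_i$, and holomorphic 2-forms vanish on the $V_k$. By Künneth every holomorphic 2-form on the cover is $\sigma_T+\sum c_i\alpha_i$ and has $T_{V_k}$ in its kernel. The pullback of a symplectic form is nondegenerate, so no $V_k$ occurs, $\sigma_T$ is symplectic on $T$, and $\dim_{\mathbb C}T=2m_0$ is even.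

It suffices to treat the cover. Suppose it has a parallel quaternionic Hermitian metric, and let $\hat p$ lie over $p$. Loops at $p$ whose lifts from $\hat p$ have the same endpoint differ by a loop that lifts to a loop at $\hat p$. So the holonomy group of the cover at $\hat p$ has finite index in $\mathrm{Hol}_p(\nabla)$, and it preserves a quaternionic Hermitian metric at $p$. The finite sum of the translates of this metric under $\mathrm{Hol}_p(\nabla)$ is $\mathrm{Hol}_p(\nabla)$-invariant. It is quaternionic Hermitian, because holonomy commutes with $\mathbb H$. It extends to a parallel quaternionic Hermitian metric on $M$.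

Covers of the cover are covers of $M$, so (G) persists. From now on
$$M=T\times X,\quad X=\prod_{i=1}^rX_i,\quad\dim_{\mathbb C}T=2m_0,\quad\dim_{\mathbb C}X_i=2n_i,\quad n=m_0+\sum n_i,$$
as a complex manifold for $I$, and (G) holds on $M$; $m_0=0$ or $r=0$ is allowed. About $J$ we know nothing special. Fix $\alpha_i$ with $\int\alpha_i^{n_i}\bar\alpha_i^{n_i}=1$, the phase being chosen in Step 9. Let $q_i$ be the form of (F5), extended complex bilinearly; it does not depend on the phase. Pullbacks to $M$ are not distinguished in notation.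

## 7. The cohomology of $[\varphi]$ and the reality of $\vartheta_i$

**Step 4. Splitting $[\varphi]$.** The purpose is to define the numbers attached to each factor. We have $T_M=\mathrm{pr}_T^*T_T\oplus\bigoplus\mathrm{pr}_i^*T_{X_i}$, $T_T$ is trivial, $H^1(X_i,\mathcal O)=0$, and $H^0(X_i,T_{X_i})\cong H^0(X_i,\Omega^1)=0$ via $\alpha_i$. Künneth gives $H^1(M,T_M)=H^1(T,T_T)\oplus\bigoplus_iH^1(X_i,T_{X_i})$. Write $[\varphi]=\varphi_T+\sum\varphi_i$. On classes pulled back from $X_i$ only $\varphi_i$ acts. Since $H^2(X_i,\mathcal O)=\mathbb C\bar\alpha_i$, there are $r_i\in\mathbb C$ and complex-valued real-linear functionals $p_i$ on $H^{1,1}(X_i,\mathbb R)$ with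
$$[J\alpha_i]=\tfrac12\,\varphi_i\cup\varphi_i\cup\alpha_i=r_i\bar\alpha_i,\qquad-\tfrac i2\,\varphi_i\cup\omega=p_i(\omega)\bar\alpha_i,\tag{4}$$
the first equality by (2). Put $\vartheta_i:=i\,\varphi_i\cup\alpha_i\in H^{1,1}(X_i)$, so far a complex class.

**Step 5. Torus directions.** The purpose is to show that $J$ is constant in the direction of $T$. The holomorphic 1-forms on $M$ are the constant combinations of the coordinate differentials $dz^k$ of $T$. By Lemma 4 each $Jdz^k$ is a constant combination of the $d\bar z^l$. So composition with $J$ preserves the span of the $dz^k,d\bar z^k$, with constant coefficients. Hence the common kernel of these forms, the tangent spaces of $X_t=\{t\}\times X$, is $J$-invariant. The $X_t$ are hypercomplex submanifolds, and $J$ induces on $TM/TX_t\cong TT$ a *constant* quaternionic structure $J_T$. For $\Theta_T=dz^1\wedge\dots\wedge dz^{2m_0}$ we get $J\Theta_T=u_T\bar\Theta_T$ with $u_T$ constant, and $|u_T|=1$ because $R^2=1$ in even degree.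

**Step 6. The volume form.** The purpose is one normalization: $|\prod r_i^{n_i}|=1$. Let $\Theta_X=\prod\alpha_i^{n_i}$ and $\Theta=\Theta_T\wedge\Theta_X$. Lemma 5 on the simply connected $X_t$ gives $(J\Theta_X)|_{X_t}=F_t\bar\Theta_X$ with $F_t$ constant, $|F_t|=1$. Taking classes in $H^{\mathrm{top}}(X_t,\mathcal O)$, where $\bar\Theta_X$ is nonzero, and using (4) and multiplicativity of $J$, $F_t=\prod r_i^{n_i}$, independent of $t$. Now $J\Theta=u_T\bar\Theta_T\wedge J\Theta_X$, and the wedge with $\bar\Theta_T$ sees only the restriction of $J\Theta_X$ to the $X_t$. Hence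
$$J\Theta=F\bar\Theta,\quad F=u_T\prod r_i^{n_i}\text{ constant},\quad|F|=1,\qquad\Big|\prod r_i^{n_i}\Big|=1.\tag{5}$$

**Step 7. Expressing $p_i$ and $r_i$ through $q_i$.** The purpose is to see that $\vartheta_i$ governs everything. Let $\phi\in H^1(X_i,T_{X_i})$, $\theta=\phi\cup\alpha_i$, $\omega\in H^{1,1}(X_i)$ and $\phi\cup\omega=P\bar\alpha_i$. By type, $\omega\,\alpha_i^{n_i}\bar\alpha_i^{n_i-1}=0$. The derivation $\phi\,\cup$ kills $\bar\alpha_i$, so applying it gives
$$P\,\alpha_i^{n_i}\bar\alpha_i^{n_i}+n_i\,\omega\,\theta\,\alpha_i^{n_i-1}\bar\alpha_i^{n_i-1}=0,\qquad\text{i.e.}\qquad P=-n_i\int\omega\theta(\alpha_i\bar\alpha_i)^{n_i-1}=-2q_i(\theta,\omega).$$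
Take $\phi=\varphi_i$, so $\theta=-i\vartheta_i$. By (4) $P=2ip_i(\omega)$, so $2ip_i(\omega)=2i\,q_i(\vartheta_i,\omega)$. With $\omega=\theta$ we have $P=2r_i$, so $2r_i=-2q_i(\theta,\theta)=2q_i(\vartheta_i,\vartheta_i)$. Thus
$$p_i(\omega)=q_i(\vartheta_i,\omega),\qquad r_i=q_i(\vartheta_i,\vartheta_i).\tag{6}$$

**Step 8. A positive 2-form for each Kähler form.** The purpose is to produce, from $J$ and any Kähler form, a nondegenerate $(2,0)$-form with known class and known phase. For a Kähler form $\omega=g(I\cdot,\cdot)$ on $(M,I)$ and $x,y\in T^{1,0}$ put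
$$\Omega_\omega(x,y)=\tfrac12\big(g(Jx,y)-g(x,Jy)\big).$$
It is antisymmetric. Since $(i_\varphi\omega)(\bar x,\bar y)=g(IJ\bar x,\bar y)+g(I\bar x,J\bar y)=i\,g(J\bar x,\bar y)-i\,g(\bar x,J\bar y)$, we have $\overline{\Omega_\omega}=-\frac i2\,i_\varphi\omega$, which is $\bar\partial$-closed by Lemma 1. Put $\langle x,y\rangle=g(x,\bar y)$. Then $g(Jx,y)=\langle y,jx\rangle$, hence
$$\Omega_\omega(x,y)=\tfrac12\big(\langle y,jx\rangle-\langle x,jy\rangle\big),\quad R\,\Omega_\omega=\Omega_\omega,\quad\Omega_\omega(x,jy)=\tfrac12\big(\langle x,y\rangle+\overline{\langle jx,jy\rangle}\big).\tag{7}$$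
For the second formula: $\overline{\Omega_\omega(jx,jy)}=\frac12\overline{(-\langle jy,x\rangle+\langle jx,y\rangle)}=\frac12(-\langle x,jy\rangle+\langle y,jx\rangle)$. The third follows by inserting $jy$ for $y$. So $\Omega_\omega(x,jx)>0$ for $x\ne0$, $\Omega_\omega$ is nondegenerate, and $\Omega_\omega^n=\kappa\,\Theta$ with $\kappa$ nowhere zero. From $R\Omega_\omega^n=\Omega_\omega^n$ and $R\Theta=\bar F\Theta$ we get $\kappa=\bar F\bar\kappa$, so $(\kappa/|\kappa|)^2=\bar F$. As $F$ is constant and $M$ connected, *the phase $\kappa/|\kappa|$ is constant on $M$*, one of the two square roots of $\bar F$.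

Now take $\omega=\omega_T+\sum\omega_i$, with $\omega_i$ a Kähler form on $X_i$ and $\omega_T$ a fixed constant Kähler form on $T$ whose metric $g_T$ is $J_T$-Hermitian (average a constant metric). Since $\omega_T$ factors through $TM\to TT$, where $J$ becomes $J_T$, the computation above gives exactly $-\frac i2i_\varphi\omega_T=\bar\alpha_T$, $\alpha_T(x,y)=g_T(J_Tx,y)$. With (4), $\overline{\Omega_\omega}$ is $\bar\partial$-cohomologous to $\bar\beta$, where
$$\beta=\alpha_T+\sum\overline{p_i(\omega_i)}\,\alpha_i,\qquad\int\Omega_\omega^n\wedge\bar\Theta=\int\beta^n\wedge\bar\Theta.\tag{8}$$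
For the integrals: if $\overline{\Omega_\omega}-\bar\beta=\bar\partial b$, then $(\overline{\Omega_\omega}^{\,n}-\bar\beta^n)\wedge\Theta$ is $\bar\partial$ of a form of type $(2n,2n-1)$, hence $d$-exact. Conjugate.

**Step 9. Choosing phases.** The purpose is to make $\vartheta_i$ real. The tuples $(\omega_i)$ of Kähler forms form a convex set on which $\kappa$ varies continuously at each point, so its phase, which takes only two values, is the same for all tuples. As $\Theta\wedge\bar\Theta$ is a constant times a positive volume form, $\int\Omega_\omega^n\wedge\bar\Theta=\int\kappa\,\Theta\wedge\bar\Theta$ is nonzero with phase independent of the tuple. On the other side of (8), $\beta^n$ is a nonzero constant independent of the $\omega_i$ times $\prod\overline{p_i(\omega_i)}^{\,n_i}\,\Theta$. So $\prod p_i(\omega_i)^{n_i}$ is nonzero with constant phase on $\prod\mathcal K_i$, where $\mathcal K_i$ is the Kähler cone of $X_i$. Fix all but one argument: $p_i$ is nonvanishing on the connected set $\mathcal K_i$ and $p_i^{n_i}$ has constant phase, so $p_i(\mathcal K_i)$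 lies on one ray. Replacing $\alpha_i$ by $e^{is}\alpha_i$ replaces $p_i$ by $e^{is}p_i$. We choose the phase of $\alpha_i$ so that
$$p_i>0\quad\text{on }\mathcal K_i .$$
(All of Steps 4–8 holds for any phases, with $\Theta$ and $F$ changing accordingly.) Since $\mathcal K_i$ is open, $p_i$ is real on $H^{1,1}(X_i,\mathbb R)$. By (6) and nondegeneracy of $q_i$ on $H^{1,1}(X_i,\mathbb R)$ the imaginary part of $\vartheta_i$ vanishes: $\vartheta_i$ is a real class, and $r_i\in\mathbb R$. By (5), $r_i\neq0$.

## 8. $\vartheta_i$ has positive square and is a limit of Kähler classes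

**Step 10. Degree zero on curves.** The purpose is to control the test curves in (F6). Let $C\subset X_i$ be a curve. As $q_i$ is a positive multiple of a nondegenerate rational form, there is a rational class $\delta_C$ with $q_i(\delta_C,\cdot)$ a positive multiple of $\int_C$. Since $\int_C\alpha_i=\int_C\bar\alpha_i=0$, the class $\delta_C$ is $q_i$-orthogonal to $\alpha_i$ and $\bar\alpha_i$, so by (F5) it has no $(2,0)$ or $(0,2)$ part. Apply (G) to the pullback to $M$ of an integral multiple of $\delta_C$. Since $H^2(X_i,\mathcal O)\to H^2(M,\mathcal O)$ is injective, $p_i(\delta_C)=0$. By (6), $q_i(\vartheta_i,\delta_C)=0$, which says $\int_C\vartheta_i=0$.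

**Step 11. $q_i(\vartheta_i,\vartheta_i)>0$.** It is real and nonzero by Step 9; the purpose is to exclude the negative sign. Suppose $q_i(\vartheta_i,\vartheta_i)<0$ and let $\omega\in\mathcal K_i$. Then $q_i(\vartheta_i,\omega)=p_i(\omega)>0$. Put $t_0=-q_i(\vartheta_i,\omega)/q_i(\vartheta_i,\vartheta_i)>0$. The function $t\mapsto q_i(\omega+t\vartheta_i,\omega+t\vartheta_i)$ is concave, positive at $0$, and at $t_0$ it equals
$$q_i(\omega,\omega)-\frac{q_i(\vartheta_i,\omega)^2}{q_i(\vartheta_i,\vartheta_i)}>0 .$$
So it is positive on $[0,t_0]$, and $\omega+t_0\vartheta_i\in C_+$. By Step 10 this class has the same positive degrees on curves as $\omega$, so it is Kähler by (F6). But $p_i(\omega+t_0\vartheta_i)=q_i(\vartheta_i,\omega)+t_0\,q_i(\vartheta_i,\vartheta_i)=0$, contradicting Step 9.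

**Step 12. Approximation.** The purpose is to get Kähler classes near $\vartheta_i$. Put $m_i=\sqrt{q_i(\vartheta_i,\vartheta_i)}=\sqrt{r_i}>0$. By (5), $\prod m_i^{n_i}=1$. Fix $\omega_i^0\in\mathcal K_i$, and for $\epsilon>0$ let $\omega_i^\epsilon=\vartheta_i+\epsilon\,\omega_i^0$. The numbers $q_i(\vartheta_i,\vartheta_i)$, $q_i(\vartheta_i,\omega_i^0)$, $q_i(\omega_i^0,\omega_i^0)$ are positive, so all $s\vartheta_i+s'\omega_i^0$ with $s\ge0$, $s'>0$ have positive square. Hence $\omega_i^\epsilon\in C_+$. Its degree on every curve $C$ is $\epsilon\int_C\omega_i^0>0$. By (F6), $\omega_i^\epsilon$ is a Kähler class.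

## 9. Calabi–Yau metrics and a determinant–trace inequality

**Step 13. The comparison structures.** The purpose is to normalize a hyperkähler structure in the class $\omega_i^\epsilon$. By (F1) let $g_i^\epsilon$ be the hyperkähler metric on $(X_i,I)$ in this class, with parallel $J_{0,i}$ (depending on $\epsilon$) completing $I$ to a hyperkähler triple. As $I=-i$ on $T^{0,1}$, we have on $T^{1,0}$
$$g_i^\epsilon\big((\cos\chi\,J_{0,i}+\sin\chi\,IJ_{0,i})x,y\big)=e^{-i\chi}g_i^\epsilon(J_{0,i}x,y).$$
So we may rotate $J_{0,i}$ in this circle until the holomorphic form $\alpha_{0,i}(x,y)=g_i^\epsilon(J_{0,i}x,y)$ equals $t_i\alpha_i$ with $t_i>0$.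

*Claim: $t_i^2=q_i(\omega_i^\epsilon,\omega_i^\epsilon)$.* Use Step 7 with $\phi=[J_{0,i}|_{T^{0,1}}]$ and $\omega=\omega_i^\epsilon$. Step 8 with $J_{0,i}$ for $J$, where $g_i^\epsilon$ is $J_{0,i}$-Hermitian, gives $t_i\bar\alpha_i=\overline{\alpha_{0,i}}=-\frac i2\,\phi\cup\omega_i^\epsilon$, so $P=2it_i$. By (3), $\theta=\phi\cup\alpha_i=-it_i^{-1}\omega_i^\epsilon$. So $2it_i=P=-2q_i(\theta,\omega_i^\epsilon)=2it_i^{-1}q_i(\omega_i^\epsilon,\omega_i^\epsilon)$.

Put $g=g^\epsilon=g_T+\sum g_i^\epsilon$ with Kähler form $\omega$, $J_0=J_T\oplus\bigoplus J_{0,i}$ on $TM=TT\oplus\bigoplus TX_i$, $\alpha_0=\alpha_T+\sum\alpha_{0,i}$, $\Omega=\Omega_\omega$. By (8) and (6),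
$$\beta=\alpha_T+\sum\rho_i\,\alpha_{0,i},\qquad\rho_i=\rho_i^\epsilon=\frac{q_i(\vartheta_i,\omega_i^\epsilon)}{\sqrt{q_i(\omega_i^\epsilon,\omega_i^\epsilon)}}>0,\qquad\rho_i^\epsilon\to m_i\ (\epsilon\to0).\tag{9}$$

**Step 14. Pointwise algebra.** The purpose is to measure the distance between $J$ and $J_0$ by one operator $S$ and to bound its trace. Put $\langle x,y\rangle=g(x,\bar y)$ and $j_0x=\overline{J_0x}$, which is antiunitary with $j_0^2=-1$. Then $\alpha_0(x,y)=\langle y,j_0x\rangle=-\langle x,j_0y\rangle$. Let $S=-j_0j$. It is complex linear, $j=j_0S$, and $S=1$ exactly when $j=j_0$. By (7),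
$$\Omega(x,y)=\tfrac12\big(\alpha_0(Sx,y)+\alpha_0(x,Sy)\big),\qquad\alpha_0(x,jx)=-\langle x,j_0jx\rangle=\langle x,Sx\rangle.\tag{10}$$

*(a) Trace.* Let $S^t$ be the $\alpha_0$-adjoint and $A=\frac12(S+S^t)$, so $\Omega=\alpha_0(A\cdot,\cdot)$ and $\operatorname{tr}A=\operatorname{tr}S$. The $n$-th power of a 2-form is $n!$ times its Pfaffian times the coordinate volume form, and the square of the Pfaffian is the Gram determinant. Hence $(\alpha_0+s\Omega)^n=\det(1+sA)^{1/2}\alpha_0^n$ for small $s$, with the branch equal to $1$ at $s=0$. Differentiating at $s=0$,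
$$\Omega\wedge\alpha_0^{n-1}=\frac{\operatorname{tr}S}{2n}\,\alpha_0^n.\tag{11}$$

*(b) Spectrum.* From $j^2=j_0^2=-1$ we get $S^{-1}=-jj_0=j_0Sj_0^{-1}$. Hence $(\det S)^{-1}=\overline{\det S}$ and $|\det S|=1$. As $j_0$ is antiunitary, $(j_0Sj_0^{-1})^*=j_0S^*j_0^{-1}$, so $(S^*)^{-1}=j_0S^*j_0^{-1}$ and $(SS^*)^{-1}=j_0(S^*S)j_0^{-1}$. The eigenvalues of $P=S^*S$ are positive and agree with those of $SS^*$. So the spectrum of $P$ is invariant under inversion, with multiplicities. There are $2n$ eigenvalues, so the eigenvalue $1$ has even multiplicity. Write the spectrum as $\sigma_1^{\pm1},\dots,\sigma_n^{\pm1}$ and put $c_k=\frac12(\sigma_k^{1/2}+\sigma_k^{-1/2})\ge1$.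

*(c) Determinant.* Since $\overline{\langle jx,jy\rangle}=\overline{\langle j_0Sx,j_0Sy\rangle}=\langle Sx,Sy\rangle$, (7) gives $\Omega(x,jy)=\frac12\langle(1+P)x,y\rangle$. Replacing $y$ by $jy$, $\Omega(x,y)=-\frac12\langle(1+P)x,j_0Sy\rangle=\alpha_0\big(\frac{1+P}2x,Sy\big)$. Comparing Gram determinants,
$$\Big|\frac{\Omega^n}{\alpha_0^n}\Big|^2=\det\tfrac{1+P}2\;|\det S|=\prod_k\frac{(1+\sigma_k)(1+\sigma_k^{-1})}4=\prod_kc_k^2.\tag{12}$$

*(d) The inequality.* The modulus of a trace is at most the sum of the singular values, so $|\operatorname{tr}S|\le\sum_k(\sigma_k^{1/2}+\sigma_k^{-1/2})=2\sum c_k$. As $c_k\ge1$, $\prod c_k\ge1+\sum(c_k-1)$. Hence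
$$\frac{\operatorname{Re}\operatorname{tr}S}{2n}\le\frac1n\sum c_k\le1+\frac1n\Big(\prod c_k-1\Big).\tag{13}$$

A small example with $n=2$: take $e_1,j_0e_1,e_2,j_0e_2$ orthonormal and $Se_k=s_ke_k$, $Sj_0e_k=s_k^{-1}j_0e_k$ with $s_k>0$. Then $S^{-1}=j_0Sj_0^{-1}$, so $j=j_0S$ satisfies $j^2=-1$. Here $\sigma_k=s_k^2$, $\frac{\operatorname{tr}S}{4}=\frac{c_1+c_2}2$, and the outer terms of (13) differ by $\frac12(c_1-1)(c_2-1)$. So equality in (13) does not force $S=1$: take $c_1=1<c_2$. We shall need both that (13) is nearly an equality and that $\prod c_k$ is near $1$.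

**Step 15. Averages.** The purpose is to compute the integrals of both ends of (13) by cohomology. Let $\mu$ be the probability measure proportional to $\Theta\wedge\bar\Theta$. It does not depend on $\epsilon$, and $\alpha_0^n$ is a nonzero constant multiple of $\Theta$. Write $\overline\Omega-\bar\beta=\bar\partial b$. The forms $\overline\Omega,\bar\beta$ are $\bar\partial$-closed, $\overline{\alpha_0}$ and $\Theta$ are closed, and $\Theta$ has type $(2n,0)$. So Stokes' theorem gives
$$\int(\overline\Omega-\bar\beta)\wedge\overline{\alpha_0}^{\,n-1}\wedge\Theta=0,\qquad\int(\overline\Omega^{\,n}-\bar\beta^n)\wedge\Theta=0.$$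
Conjugate. The form $\beta$ is $\alpha_0(B\cdot,\cdot)$ with $B=1$ on $TT$ and $B=\rho_i$ on $TX_i$. So (11), which holds for $\Omega$ with $A$ and by the same computation for $\beta$ with $B$, gives
$$\int\frac{\operatorname{tr}S}{2n}\,d\mu=\frac{\beta\wedge\alpha_0^{n-1}}{\alpha_0^n}=\frac1n\Big(m_0+\sum n_i\rho_i\Big),\qquad\int\frac{\Omega^n}{\alpha_0^n}\,d\mu=\frac{\beta^n}{\alpha_0^n}=\prod\rho_i^{n_i}>0.\tag{14}$$
By Step 8 the function $\Omega^n/\alpha_0^n$ has constant phase on $M$. Its average is positive, so it is positive, and by (12) it equals $\prod c_k$. Thus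
$$\int\prod_kc_k\,d\mu=\prod_i\rho_i^{n_i}\longrightarrow\prod_im_i^{n_i}=1\qquad(\epsilon\to0).\tag{15}$$

## 10. The limit $\epsilon\to0$

If the $\vartheta_i$ were Kähler, we could use the classes $\vartheta_i$ themselves. Then $\rho_i=m_i$ and $\int\prod c_k\,d\mu=1$, so all $c_k=1$. By (14) and AM–GM $\operatorname{Re}\operatorname{tr}S/2n$ has average at least $1$, while (13) bounds it by $1$. So $S$ is unitary with $\operatorname{Re}\operatorname{tr}S=2n$, i.e. $S=1$ and $J=J_0$. Since we only have the classes $\omega_i^\epsilon$, we run this argument in the limit. The metrics $g^\epsilon$ may degenerate. We use only that $J$ and the forms $\alpha_i$ do not depend on $\epsilon$.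

**Step 16. Convergence almost everywhere.** The purpose is to show that $\alpha:=\alpha_T+\sum\alpha_i$ satisfies $\alpha(x,jx)\ge0$. Put
$$f_\epsilon=\prod c_k-1\ge0,\qquad h_\epsilon=1+\tfrac1nf_\epsilon-\tfrac{\operatorname{Re}\operatorname{tr}S}{2n}\ge0,$$
the second by (13). By (15) $\int f_\epsilon\,d\mu\to0$. By (14)
$$0\le\int h_\epsilon\,d\mu\longrightarrow1-\frac1n\Big(m_0+\sum n_im_i\Big)\le1-\Big(\prod m_i^{n_i}\Big)^{1/n}=0,$$
using AM–GM for $m_0$ numbers $1$ and $n_i$ numbers $m_i$. So $\int h_\epsilon\,d\mu\to0$, and AM–GM is an equality: all the numbers coincide. With $\prod m_i^{n_i}=1$ this gives $m_i=1$ for all $i$. In particular $t_i^\epsilon=\sqrt{q_i(\omega_i^\epsilon,\omega_i^\epsilon)}\to m_i=1$, so $\alpha_0^\epsilon=\alpha_T+\sum t_i^\epsilon\alpha_i\to\alpha$ uniformly.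

Choose $\epsilon_k\to0$ with $f_{\epsilon_k}\to0$ and $h_{\epsilon_k}\to0$ $\mu$-almost everywhere. At such a point all $c_l\to1$ and $\operatorname{Re}\operatorname{tr}S\to2n$. Since $\sigma+\sigma^{-1}=4c^2-2$, in the Hilbert–Schmidt norm of $g^{\epsilon_k}$
$$\|S-1\|^2=\operatorname{tr}S^*S-2\operatorname{Re}\operatorname{tr}S+2n=\sum_l(4c_l^2-2)-2\operatorname{Re}\operatorname{tr}S+2n\to0.$$
By (10), $|\alpha_0^{\epsilon_k}(x,jx)-\langle x,x\rangle_{\epsilon_k}|\le\|S-1\|\,\langle x,x\rangle_{\epsilon_k}$. Whatever $\langle x,x\rangle_{\epsilon_k}$ does, for $x\neq0$ the argument of $\alpha_0^{\epsilon_k}(x,jx)$ tends to $0$. And $\alpha_0^{\epsilon_k}(x,jx)\to\alpha(x,jx)$, because $j$ does not depend on $\epsilon$. So $\alpha(x,jx)\in[0,\infty)$ for all $x\in T^{1,0}_pM$ and $\mu$-almost every $p$. Such points are dense, so by continuity this holds for **all** $p\in M$.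

## 11. From $\alpha(x,jx)\ge0$ to a parallel metric

**Step 17. End of the proof of Theorem A.** The purpose is to check that $\alpha$ and $j$ define the metric. Let $h(x,y)=\alpha(x,jy)$ on $T^{1,0}M$. It is sesquilinear with $h(x,x)\ge0$, hence Hermitian and positive semidefinite. It is nondegenerate, since $\alpha$ is nondegenerate and $j$ invertible. So $h$ is positive definite. Let $g$ be the $I$-Hermitian Riemannian metric with $g(x,\bar y)=h(x,y)$. Using $j^2=-1$,
$$h(jx,jy)=-\alpha(jx,y)=\alpha(y,jx)=h(y,x)=\overline{h(x,y)}.\tag{16}$$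
For $x,y\in T^{1,0}$ it follows that $g(Jx,J\bar y)=g(\overline{jx},jy)=h(jy,jx)=\overline{h(y,x)}=h(x,y)=g(x,\bar y)$, while $g(Jx,Jy)=0=g(x,y)$. So $g$ is $J$-invariant, hence quaternionic Hermitian.

Replacing $y$ by $jy$ in (16) gives $-h(jx,y)=\overline{h(x,jy)}=-\overline{\alpha(x,y)}$. So $\alpha(jx,jy)=h(jx,y)=\overline{\alpha(x,y)}$, that is, $R\alpha=\alpha$. This is the identity that could not be reached directly in Section 4. Now $\alpha$ is holomorphic, so $\nabla^{0,1}\alpha=\bar\partial\alpha=0$ by Lemma 1. For $Z\in T^{1,0}$, by (1), $\nabla_Z\alpha=\nabla_Z(R\alpha)=R(\nabla_{\bar Z}\alpha)=0$. So $\nabla\alpha=0$. Since $g(x,\bar y)=\alpha(x,J\bar y)$ and $\nabla I=\nabla J=0$, also $\nabla g=0$. By Step 3 the original manifold carries a $\nabla$-parallel quaternionic Hermitian metric as well. $\blacksquare$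

Hence exotic hypercomplex structures do not exist.

## 12. Theorem B: holonomy, splitting, and all hypercomplex structures over a given $I$

**Theorem B.** (i) For a compact connected hypercomplex manifold $M$ the following are equivalent: (a) one induced complex structure $L=aI+bJ+cK$ ($a^2+b^2+c^2=1$) is of Kähler type; (b) all of them are; (c) $\mathrm{Hol}(\nabla)$ has compact closure in $GL(n,\mathbb H)$; (d) $\nabla$ preserves a quaternionic Hermitian metric, i.e. $M$ is hyperkähler.

(ii) In this case a finite cover of $M$ is, as a hypercomplex manifold, a product of a flat hypercomplex torus and simply connected compact hyperkähler manifolds with Obata holonomy exactly $Sp(n_i)$.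

(iii) Let $(X,I)$ be irreducible hyperkähler with Kähler cone $\mathcal K_X$, and let $\mathcal J$ be the set of all $J$ such that $(I,J,IJ)$ is hypercomplex. Fix a generator $\alpha_1$ of $H^0(X,\Omega^2)$. For $\omega\in\mathcal K_X$ let $g_\omega$ be the Ricci-flat Kähler metric in the class $\omega$, and let $J_\omega$ be the $g_\omega$-parallel, $g_\omega$-orthogonal complex structure anticommuting with $I$ such that $g_\omega(J_\omega\cdot,\cdot)|_{T^{1,0}}\in\mathbb R_{>0}\,\alpha_1$. Then
$$(\mathcal K_X/\mathbb R_{>0})\times U(1)\to\mathcal J,\qquad([\omega],e^{i\chi})\mapsto\cos\chi\,J_\omega+\sin\chi\,IJ_\omega$$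
is a bijection.

**Proof of (i).** The purpose is to close a cycle through (d). (a)⇒(d): apply Theorem A to a quaternionic triple with first member $L$. (d)⇒(b): if $\nabla g=0$, then $\nabla$, being torsion-free, is the Levi-Civita connection; every $L$ is $g$-orthogonal and parallel, so $g$ is Kähler for $L$. (b)⇒(a) is trivial. (d)⇒(c): the holonomy lies in a conjugate of $Sp(n)$. (c)⇒(d): average a quaternionic Hermitian inner product at one point over the closure of $\mathrm{Hol}(\nabla)$, a compact group commuting with $\mathbb H$. The average is quaternionic Hermitian and holonomy-invariant, so it extends to a parallel metric.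

**Proof of (ii).** The purpose is to see that the Riemannian splitting respects $I,J,K$. Let $g$ be a parallel quaternionic Hermitian metric. It is hyperkähler, hence Ricci-flat, so by (F4) a finite cover is isometric to a product of a flat torus and compact simply connected $X_i$ with irreducible holonomy $G_i$. The parallel $I,J,K$ commute with the holonomy $\prod G_i$. So they preserve the subspace fixed by the holonomy, which is the torus directions, and each $TX_i$, which is the span of the images of $\gamma-1$, $\gamma\in G_i$ (a nonzero $G_i$-invariant subspace of $TX_i$). Parallel transport along the other factors acts trivially on $TX_i$, so the restrictions of $I,J,K$ to $TX_i$ are pulled back from $X_i$, and similarly for the torus. The splitting is hypercomplex. Each $X_i$ is irreducible and Ricci-flat, so not locally symmetric (a Ricci-flat locally symmetric space is flat, which a compact simply connected $X_i$ of positive dimension is not). Moreover $G_i\subset Sp(n_i)$ because $G_i$ preserves the metric and commutes with $I,J,K$. By Berger's list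 $G_i=Sp(n_i)$, and the Obata connection is the Levi-Civita connection.

**Proof of (iii).** *The map is well defined.* Existence of $J_\omega$: rotate as in Step 13. Uniqueness: if $J_\omega,J'_\omega$ both qualify, then $J'_\omega=cJ_\omega$ on $T^{1,0}$ with $c>0$, hence everywhere by conjugation, and squaring gives $c=1$. As $g_{s\omega}=s\,g_\omega$ for $s>0$, $J_\omega$ depends only on $\mathbb R_{>0}\omega$. The images are parallel for a torsion-free connection, so they are integrable and lie in $\mathcal J$.

*Surjectivity.* Here Theorem A enters. For $J\in\mathcal J$ it gives a hyperkähler metric $g$ for $(I,J,IJ)$. It is Ricci-flat Kähler on $(X,I)$, so by uniqueness in (F1) $g=g_\omega$ for its Kähler class $\omega$. The form $g(J\cdot,\cdot)|_{T^{1,0}}$ is a nonzero holomorphic 2-form, so it equals $c\,g(J_\omega\cdot,\cdot)|_{T^{1,0}}$ with $c\in\mathbb C^*$. That is, $J=cJ_\omega$ on $T^{1,0}$ and $J=\bar cJ_\omega$ on $T^{0,1}$. Then $J^2=|c|^2J_\omega^2$ on $T^{1,0}$, so $|c|=1$. As $g\big((\cos\chi\,J_\omega+\sin\chi\,IJ_\omega)x,y\big)=e^{-i\chi}g(J_\omega x,y)$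 on $T^{1,0}$, choosing $e^{-i\chi}=c$ shows that $J$ is in the image.

*Injectivity.* The purpose is to recover $\omega$ from $J$. Suppose $J$ comes from $(\omega,\chi)$ and from $(\omega',\chi')$. Then $g_\omega$ and $g_{\omega'}$ are both parallel for the Obata connection of $(I,J,IJ)$, whose holonomy is that of $g_\omega$. That holonomy is $Sp(n)$ with $4n=\dim_{\mathbb R}X$: since $X$ is simply connected, (ii) writes $X$ itself as a product of factors with holonomy $Sp(n_i)$ and no torus. Each factor contributes a holomorphic symplectic form, so $h^{2,0}(X)=1$ leaves one factor. $Sp(n)$ acts irreducibly on the real tangent space, so the $g_\omega$-symmetric holonomy-invariant endomorphism expressing $g_{\omega'}$ through $g_\omega$ is a scalar. Hence $g_{\omega'}$ is a multiple of $g_\omega$ and $\omega'\in\mathbb R_{>0}\omega$. Then $J_{\omega'}=J_\omega$, and $(\cos\chi+\sin\chi\,I)J_\omega=(\cos\chi'+\sin\chi'\,I)J_\omega$ gives $e^{i\chi}=e^{i\chi'}$. $\blacksquare$
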